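# Amenability of the algebras of approximable operators on the James spaces $\mathfrak J_p$

## 1. Bimodules, derivations and amenable algebras

**Definition 1 (Banach bimodule).** Let $\mathcal A$ be a Banach algebra. A Banach space $\mathcal X$ that is also an $\mathcal A$-bimodule is a Banach $\mathcal A$-bimodule if there is a constant $M$ with $\|a\cdot x\|\le M\|a\|\|x\|$ and $\|x\cdot a\|\le M\|a\|\|x\|$ for all $a\in\mathcal A$, $x\in\mathcal X$. Its dual $\mathcal X^*$ is then a Banach $\mathcal A$-bimodule under
$$(a\cdot f)(x)=f(x\cdot a),\qquad (f\cdot a)(x)=f(a\cdot x).$$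

For example, $\mathcal A$ is a bimodule over itself by multiplication, with $M=1$. A smaller example: let $\mathcal A=C^1[0,1]$ with norm $\|f\|_\infty+\|f'\|_\infty$, and let $\mathcal X=\mathbb C$ with $f\cdot z=z\cdot f=f(0)z$. The dual module is again $\mathbb C$ with the same action.

**Definition 2 (derivation).** A continuous derivation $D:\mathcal A\to\mathcal X$ is a bounded linear map with $D(ab)=D(a)\cdot b+a\cdot D(b)$. It is inner if it has the form $a\mapsto a\cdot x-x\cdot a$ for some fixed $x\in\mathcal X$.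

In the example $\mathcal A=C^1[0,1]$, $\mathcal X=\mathbb C$, the map $D(f)=f'(0)$ is a continuous derivation, because $(fg)'(0)=f'(0)g(0)+f(0)g'(0)$. Left and right actions agree on $\mathbb C$, so the only inner derivation into $\mathbb C$ is $0$. But $D$ takes the value $1$ at the function $s\mapsto s$, so $D$ is not inner.

**Definition 3 (amenability).** $\mathcal A$ is amenable if, for every Banach $\mathcal A$-bimodule $\mathcal X$, every continuous derivation $D:\mathcal A\to\mathcal X^*$ is inner.

Since $\mathbb C$ above is a dual bimodule, $C^1[0,1]$ is not amenable. On the other side, matrix algebras are amenable; we check this in the next section with the tool that we use throughout.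

Amenability is preserved by bounded algebra isomorphisms with bounded inverse. Let $\beta:\mathcal A\to\mathcal B$ be one, with $\mathcal A$ amenable, and let $D:\mathcal B\to\mathcal X^*$ be a continuous derivation. Make $\mathcal X$ an $\mathcal A$-bimodule by $a\cdot x=\beta(a)\cdot x$ and $x\cdot a=x\cdot\beta(a)$. Then $D\circ\beta$ is a continuous derivation on $\mathcal A$, hence inner, and so $D$ is inner.

## 2. Virtual diagonals and Johnson's theorem

The projective tensor product $\mathcal A\hat\otimes\mathcal A$ is the completion of the algebraic tensor product in the norm $\inf\sum_k\|a_k\|\|b_k\|$, the infimum over all representations $\sum_k a_k\otimes b_k$ of the given element. Its dual is the space of bounded bilinear forms $\Psi$ on $\mathcal A\times\mathcal A$, with $\|\Psi\|=\sup\{|\Psi(a,b)|:\|a\|,\|b\|\le1\}$. It is an $\mathcal A$-bimodule under $A\cdot(a\otimes b)=Aa\otimes b$ and $(a\otimes b)\cdot A=a\otimes bA$. Let $\pi:\mathcal A\hat\otimes\mathcal A\to\mathcal A$ be the contraction $\pi(a\otimes b)=ab$. Dualizing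 twice, for $M\in(\mathcal A\hat\otimes\mathcal A)^{**}$ we get
$$(A\cdot M)(\Psi)=M\big((a,b)\mapsto\Psi(Aa,b)\big),\qquad (M\cdot A)(\Psi)=M\big((a,b)\mapsto\Psi(a,bA)\big).\tag{1}$$
Also $\pi^{**}(M)(f)=M\big((a,b)\mapsto f(ab)\big)$ for $f\in\mathcal A^*$, and for $E\in\mathcal A^{**}$ we have $(E\cdot A)(f)=E(A\cdot f)$ with $(A\cdot f)(B)=f(BA)$.

**Definition 4 (virtual diagonal).** A virtual diagonal for $\mathcal A$ is an $M\in(\mathcal A\hat\otimes\mathcal A)^{**}$ with $A\cdot M=M\cdot A$ and $\pi^{**}(M)\cdot A=A$ for all $A\in\mathcal A$.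

**Johnson's theorem.** (B. E. Johnson, *Approximate diagonals and cohomology of certain annihilator Banach algebras*, Amer. J. Math. 94 (1972).) A Banach algebra is amenable if and only if it has a virtual diagonal.

If $\mathcal A\neq0$, every virtual diagonal satisfies $\|M\|\ge1$. Indeed, for $A\ne0$,
$$\|A\|=\|\pi^{**}(M)\cdot A\|\le\|M\|\,\|A\|.\tag{2}$$

**Example: $n\times n$ matrices.** With matrix units $e_{ij}$, put $d_n=\frac1n\sum_{i,j}e_{ij}\otimes e_{ji}$. Then $\pi(d_n)=\frac1n\sum_{i,j}e_{ii}=I$. Moreover
$$e_{kl}\cdot d_n=\frac1n\sum_je_{kj}\otimes e_{jl}=d_n\cdot e_{kl}.$$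
So $d_n$ is a virtual diagonal, and the matrix algebra is amenable.

## 3. Approximable operators, rank-one calculus and shrinking bases

**Definition 5 (approximable operators).** For a Banach space $X$, $\mathcal A(X)$ is the operator-norm closure of the finite-rank operators in $\mathcal B(X)$.

On $\ell_p$, the diagonal operator with entries $1/k$ is approximable: cutting it off after $n$ entries changes it by $1/(n+1)$ in norm. The identity of an infinite-dimensional $X$ is not: a finite-rank $F$ kills some unit vector $z$, and then $\|(I-F)z\|=1$.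

For $w\in X$ and $v\in X^*$ let $w\otimes v$ denote the operator $z\mapsto v(z)w$. For $A\in\mathcal B(X)$,
$$A(w\otimes v)=Aw\otimes v,\qquad (w\otimes v)A=w\otimes A^*v,\qquad (w\otimes\eta)(\xi\otimes v)=\eta(\xi)\,w\otimes v.\tag{3}$$
The finite-rank operators are the algebraic tensor product $X\otimes X^*$. Indeed, if $\sum_iw_i\otimes v_i$ is zero as an operator and the $w_i$ are linearly independent, then $v_i(z)=0$ for all $z$ and $i$, so all $v_i=0$. Consequently each bilinear form $\lambda(w,v)$ on $X\times X^*$ defines a linear functional $\Lambda$ on finite-rank operators with $\Lambda(w\otimes v)=\lambda(w,v)$. No continuity is needed for this.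

**Definition 6 (shrinking basis).** A basis of $X$ with partial-sum projections $P_n$ is shrinking if $P_n^*f\to f$ for every $f\in X^*$.

The unit vectors form a shrinking basis of $\ell_p$ for $1<p<\infty$. They do not in $\ell_1$: for $f=(1,1,1,\dots)\in\ell_\infty=\ell_1^*$ we have $\|f-P_n^*f\|=1$ for all $n$.

Throughout, $c_{00}$ is the space of finitely supported complex sequences, $e_i$ are the unit vectors, $e_i^*$ are the coordinate functionals, and $s_t=e_1+\dots+e_t$. For $f\in c_{00}$ we write $f(i)$ for the $i$-th entry and set $f(\infty)=0$.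

## 4. The James spaces and the amenability problem for $\mathcal A(\mathfrak J_p)$

A *chain* is a finite sequence $i_1<\dots<i_m$ in $\mathbb N$ with $m\ge2$. The *jumps* of $f$ along it are the numbers $f(i_k)-f(i_{k+1})$, $1\le k<m$, and the $p$-sum of numbers $c_k$ is $\sum_k|c_k|^p$.

**Definition 7 (James space).** For $1<p<\infty$, $\mathfrak J_p$ is the completion of $c_{00}$ in the norm
$$\|f\|_{\mathfrak J_p}=\sup\Big\{\Big(\sum_{k=1}^{m-1}|f(i_k)-f(i_{k+1})|^p\Big)^{1/p}:\ m\ge2,\ i_1<\dots<i_m\Big\}.$$

The supremum is finite. A nonzero jump uses an index of the support of $f$, and each index is used by at most two jumps, so only boundedly many jumps are nonzero. The triangle inequality comes from $\ell_p$. If $m>i$ lies beyond the support of $f$, the chain $i<m$ shows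
$$|f(i)|\le\|f\|_{\mathfrak J_p},\tag{4}$$
so this is a norm, and the $e_i^*$ extend to $\mathfrak J_p$ with $\|e_i^*\|\le1$.

**Example: norms by hand.** Along any chain $e_1$ has at most one nonzero jump, so $\|e_1\|=1$. The vector $e_2$ has at most two, and the chain $1<2<3$ has two, so $\|e_2\|=2^{1/p}$. The vector $s_t$ descends once from $1$ to $0$, so $\|s_t\|=1$ for every $t$. But for $z=\sum_{i\le n}(-1)^ie_i$, the chain $1<2<\dots<n+1$ gives $\|z\|^p\ge(n-1)2^p+1$. The norm is small on monotone vectors and large on oscillating ones.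

Two facts about this norm will be used again and again. First,
$$e_x^*(s_t)=\begin{cases}1,&x\le t,\\0,&x>t,\end{cases}\qquad \|e_x^*\|\le1,\quad\|s_t\|=1.\tag{5}$$
Second, for $f\in c_{00}$ and any *nondecreasing* $k_1\le\dots\le k_m$ in $\mathbb N\cup\{\infty\}$,
$$\sum_{l=1}^{m-1}|f(k_l)-f(k_{l+1})|^p\le\|f\|_{\mathfrak J_p}^p.\tag{6}$$
To see (6), replace $\infty$ by an integer that exceeds all finite $k_l$ and the support of $f$; no value changes. Then delete repetitions, which only contributed zero jumps. What is left is a chain, or a single point with sum $0$.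

The question, which comes from Ariel Blanco and Niels Groenbaek, "Amenability of algebras of approximable operators", arXiv:0804.1725 (2008), is this: for which $p\in(1,\infty)$, if any, is $\mathcal A(\mathfrak J_p)$ amenable? In other words, for which $p$ is every continuous derivation from this operator algebra into a dual bimodule inner? The following fact is quoted with the problem as known: $\mathcal A(\mathfrak J_p\oplus\mathfrak J_p^*)$ is not amenable for any $p\in[2,\infty)$. The answer is as follows.

**Theorem A.** For every $1<p<\infty$, $\mathcal A(\mathfrak J_p)$ is amenable. It has a virtual diagonal of norm $1$, and no virtual diagonal has smaller norm.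

## 5. Inserting a fixed pair, and averaging over signed permutations

Let $P_n=\sum_{i\le n}e_i\otimes e_i^*$. By Johnson's theorem it is natural to look for functionals $M_n$ on bilinear forms with $\pi^{**}(M_n)=P_n$ that commute with the operators living on the first $n$ coordinates, and to pass to a limit. The limit exists if the norms $\|M_n\|$ stay bounded.

The two algebraic conditions are easy to satisfy. Fix $\xi\in X$, $\eta\in X^*$ with $\eta(\xi)=1$, and for $P=\sum_iw_i\otimes v_i$ of finite rank put
$$D_P(\Psi)=\sum_i\Psi(w_i\otimes\eta,\ \xi\otimes v_i)=\Lambda_\Psi(P),\qquad \Lambda_\Psi(w\otimes v):=\Psi(w\otimes\eta,\ \xi\otimes v).\tag{7}$$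
We have "inserted" the pair $(\eta,\xi)$ between $w_i$ and $v_i$. By (3), $\Psi(a,b)=f(ab)$ gives $D_P(\Psi)=\eta(\xi)f(P)=f(P)$, so $\pi^{**}(D_P)=P$. By (1) and (3), $(A\cdot D_P)(\Psi)=\Lambda_\Psi(AP)$ and $(D_P\cdot A)(\Psi)=\Lambda_\Psi(PA)$. These agree as soon as $AP=PA$.

What fails is the norm. Take $\Psi(a,b)=\eta(ba\,\xi)$, a bilinear form of norm at most $\|\eta\|\|\xi\|$. Since $(w\otimes\eta)\xi=w$ and $(\xi\otimes v)w=v(w)\xi$, we get $\Psi(w\otimes\eta,\xi\otimes v)=v(w)$. So $D_{P_n}(\Psi)=n$, and $\|D_{P_n}\|\ge n/(\|\xi\|\|\eta\|)$. In $\mathfrak J_p$ with $\xi=e_1$, $\eta=e_1^*$ this is harmless for $n=1$, where $\|D_{P_1}\|\le\|e_1\otimes e_1^*\|^2\le1$. It already gives norm at least $2$ for $n=2$, and it is unbounded in $n$.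

The matrix diagonal $d_n$ of Section 2 averages the insertion over the pairs $(e_k^*,e_k)$, $k\le n$:
$$d_n(\Psi)=\frac1n\sum_{i,k}\Psi(e_i\otimes e_k^*,\ e_k\otimes e_i^*).$$
In $\ell_p$ this repairs the norm. Let $G$ be the finite group of signed $n\times n$ permutation matrices. Then $d_n=\frac1{|G|}\sum_{g\in G}g\otimes g^{-1}$. To check this, write $g$ with signs $\varepsilon$ and permutation $\varpi$, so $g_{ab}=\varepsilon_a$ if $a=\varpi(b)$ and $0$ otherwise, and $(g^{-1})_{cd}=g_{dc}$. The mean of $g_{ab}g_{dc}$ is zero unless $a=d$, because of the signs. If $a=d$, it is the probability that $\varpi(b)=\varpi(c)=a$, that is, $1/n$ if $b=c$ and $0$ otherwise. On $\ell_p$ all $g\in G$ act contractively, so $\|d_n\|\le1$.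

In $\mathfrak J_p$ the estimate $\|d_n\|\le\frac1{|G|}\sum_g\|g\|\|g^{-1}\|$ becomes useless, even on average over $g$ (here $g$ also denotes the operator $gP_n$). We have $gs_n=\sum_{i\le n}\varepsilon_ie_i$. Each sign change of $\varepsilon$ between neighbors is a jump of modulus $2$, so $\|g\|\ge2c^{1/p}$, where $c$ is the number of sign changes. For uniformly random signs $c$ is a symmetric binomial variable with $n-1$ trials, so $c\ge(n-1)/2$ with probability at least $1/2$. Also $\|g^{-1}\|\ge\|g^{-1}e_1\|\ge1$, since $\|e_1\|=1$ and $\|e_j\|\ge1$. Hence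
$$\frac1{|G|}\sum_g\|g\|\|g^{-1}\|\ \ge\ \tfrac12\cdot2\Big(\frac{n-1}2\Big)^{1/p}\ \longrightarrow\ \infty .$$
This does not show that $\|d_n\|$ is large; it shows that this route gives no bound. Sign changes and permutations ignore the order of $\mathbb N$, on which the James norm depends. We need an insertion built from the order.

## 6. An insertion that measures the failure to exchange limits

Fix a free ultrafilter $\mathcal U$ on $\mathbb N$. Every bounded scalar sequence has a limit along $\mathcal U$, taking limits is linear and multiplicative, and the limit of a convergent sequence is the usual one. All limits of scalars below are along $\mathcal U$, except where an ordinary limit as an index tends to infinity is visibly meant. Since $\mathcal U$ is free, each set $\{x:x>N\}$ belongs to $\mathcal U$. For bounded $G:\mathbb N\times\mathbb N\to\mathbb C$ put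
$$\theta(G)=\lim_x\lim_tG(x,t)-\lim_t\lim_xG(x,t).\tag{8}$$
This is linear in $G$. Two values explain why it is useful.

- If $G(x,t)=1_{x\le t}$, then $\theta(G)=1-0=1$: for fixed $x$ the limit in $t$ is $1$, while for fixed $t$ the limit in $x$ is $0$.
- If $G(x,t)=\alpha(x)\beta(t)$ with bounded $\alpha,\beta$, then $\theta(G)=0$, since both iterated limits equal $\lim\alpha\cdot\lim\beta$.

By (5) the pairs $(e_x^*,s_t)$ have exactly the pairing $1_{x\le t}$. So replace the fixed insertion by
$$\Lambda_\Psi(w\otimes v)=\theta\big((x,t)\mapsto\Psi(w\otimes e_x^*,\ s_t\otimes v)\big).$$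
It still behaves as an insertion "of trace $1$" because of the first value. The bad forms of Section 5 are annihilated because of the second: for $\Psi(a,b)=\eta_0(ba\,\xi_0)$ we get $\Psi(w\otimes e_x^*,s_t\otimes v)=e_x^*(\xi_0)\,v(w)\,\eta_0(s_t)$, a product of a function of $x$ and a function of $t$.

What remains is to bound $\Lambda_\Psi(P_n)$ uniformly in $n$. We try to write it as a limit of numbers $\Psi(a,b)$ with *one* pair of operators $a,b$ of norm at most $1$. For $n=2$, let $v_1=e_1^*-e_2^*$ and $v_2=e_2^*$, so that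
$$P_2=e_1\otimes v_1+e_1\otimes v_2+e_2\otimes v_2,$$
a sum over pairs $i\le j$. For $x_1<t_1<x_2<t_2$ put $a=e_1\otimes e_{x_1}^*+e_2\otimes e_{x_2}^*$ and $b=s_{t_1}\otimes v_1+s_{t_2}\otimes v_2$. Since $x_i\le t_j$ exactly when $i\le j$, we have $ab=P_2$. Write $G_{ij}(x,t)=\Psi(e_i\otimes e_x^*,s_t\otimes v_j)$ and let
$$N(\Psi)=\lim_{x_1}\lim_{t_1}\lim_{x_2}\lim_{t_2}\Psi(a,b)=\sum_{i\le j}\lim_x\lim_tG_{ij}+\lim_t\lim_xG_{21}.$$

This $N$ does not commute with $A=e_1\otimes e_1^*$, although $AP_2=P_2A$. Test it on $\Psi_0(a,b)=\tau(a)\rho(b)$ with the bounded functionals $\tau(a)=\lim_{t}e_2^*(as_{t})$ and $\rho(b)=e_1^*(be_1)$. Here $\tau(w\otimes e_x^*)=e_2^*(w)\lim_te_x^*(s_t)=e_2^*(w)$ and $\rho(s_t\otimes v)=v(e_1)$. So $\Psi_0(w\otimes e_x^*,s_t\otimes v)=e_2^*(w)\,v(e_1)$, independent of $x,t$. Replacing $w$ by $Aw=e_1^*(w)e_1$ gives $0$, so $(A\cdot N)(\Psi_0)=0$. Replacing $v$ by $A^*v=v(e_1)e_1^*$ changes nothing, so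
$$(N\cdot A)(\Psi_0)=\sum_{i,j\le2}e_2^*(e_i)\,v_j(e_1)=1\cdot\big(v_1(e_1)+v_2(e_1)\big)=1.$$
The exact trouble is that the pair $(i,j)=(2,1)$ contributes $\lim_t\lim_xG_{21}$ although $e_2\otimes v_1$ does not occur in $P_2$, while the pairs $i\le j$ contribute only the first half of $\theta$. Both defects are cured by the same subtraction: remove $\lim_t\lim_xG_{ij}$ from *every* pair $(i,j)$. This is achieved by one further index $y$, later than all the others, and by using $e_{x_i}^*-e_y^*$ in place of $e_{x_i}^*$.

## 7. The staircase lemma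

**Lemma 1.** Let $X$ be a Banach space, $\mathcal A=\mathcal A(X)$, and let $(\xi_t)\subset X$, $(\eta_x)\subset X^*$ be bounded sequences with $\eta_x(\xi_t)=1$ if $x\le t$ and $\eta_x(\xi_t)=0$ if $x>t$. Let $P=\sum_{1\le i\le j\le n}w_i\otimes v_j$ with $w_i\in X$, $v_j\in X^*$. For $\omega=(x_1<t_1<x_2<t_2<\dots<x_n<t_n<y)$ in $\mathbb N$ set
$$a_\omega=\sum_{i=1}^nw_i\otimes(\eta_{x_i}-\eta_y),\qquad b_\omega=\sum_{j=1}^n\xi_{t_j}\otimes v_j,$$
and suppose $\|a_\omega\|\|b_\omega\|\le K$ for all $\omega$. Then
$$M_P(\Psi)=\sum_{i\le j}\theta\big((x,t)\mapsto\Psi(w_i\otimes\eta_x,\ \xi_t\otimes v_j)\big)\tag{9}$$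
defines $M_P\in(\mathcal A\hat\otimes\mathcal A)^{**}$ with $\|M_P\|\le K$, $\pi^{**}(M_P)=P$, and $A\cdot M_P=M_P\cdot A$ whenever $A\in\mathcal A$ commutes with $P$.

*Proof.*

**Step 1: the norm.** The purpose is to recognize $M_P(\Psi)$ as an iterated limit of the numbers $\Psi(a_\omega,b_\omega)$. Put $G_{ij}(x,t)=\Psi(w_i\otimes\eta_x,\xi_t\otimes v_j)$, which is bounded because $(\eta_x)$ and $(\xi_t)$ are. So (9) makes sense and is linear in $\Psi$. By bilinearity,
$$\Psi(a_\omega,b_\omega)=\sum_{i,j=1}^n\big[G_{ij}(x_i,t_j)-G_{ij}(y,t_j)\big].\tag{10}$$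
Take $\lim_{x_1}\lim_{t_1}\cdots\lim_{x_n}\lim_{t_n}\lim_y$ of the right-hand side, with $\lim_y$ innermost. A term that depends on two of the variables is affected only by the limits in these two, in the order in which they are listed.

- If $i\le j$, then $x_i$ is listed before $t_j$, so $G_{ij}(x_i,t_j)$ tends to $\lim_x\lim_tG_{ij}$.
- If $i>j$, then $t_j$ is listed before $x_i$, so $G_{ij}(x_i,t_j)$ tends to $\lim_t\lim_xG_{ij}$.
- Since $t_j$ is always listed before $y$, $G_{ij}(y,t_j)$ always tends to $\lim_t\lim_xG_{ij}$.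

So the bracket in (10) tends to $\theta(G_{ij})$ if $i\le j$ and to $0$ if $i>j$, and the iterated limit is $M_P(\Psi)$.

If the variables are increasing, then $|\Psi(a_\omega,b_\omega)|\le K\|\Psi\|$. For fixed $x_1<t_1<\dots<t_n$ the set $\{y:y>t_n\}$ is in $\mathcal U$, so the innermost limit is at most $K\|\Psi\|$ in modulus. For fixed $x_1<\dots<x_n$ the set $\{t_n:t_n>x_n\}$ is in $\mathcal U$, so the next limit is too. Continuing outward, $|M_P(\Psi)|\le K\|\Psi\|$.

**Step 2: the product.** The purpose is to show $\pi^{**}(M_P)=P$. For $f\in\mathcal A^*$ and $\Psi(a,b)=f(ab)$, (3) gives $\Psi(w_i\otimes\eta_x,\xi_t\otimes v_j)=1_{x\le t}\,f(w_i\otimes v_j)$. As $\theta(1_{x\le t})=1$,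
$$\pi^{**}(M_P)(f)=\sum_{i\le j}f(w_i\otimes v_j)=f(P).$$

**Step 3: commutation.** The purpose is to see that $M_P(\Psi)$ depends on the $w_i,v_j$ only through the operator $P$. For fixed $\Psi$, the number $\theta\big(\Psi(w\otimes\eta_x,\xi_t\otimes v)\big)$ is bilinear in $(w,v)$. By Section 3 there is a linear functional $\Lambda_\Psi$ on the finite-rank operators with
$$\Lambda_\Psi(w\otimes v)=\theta\big((x,t)\mapsto\Psi(w\otimes\eta_x,\ \xi_t\otimes v)\big),$$
and (9) says $M_P(\Psi)=\Lambda_\Psi(P)$. By (1), $(A\cdot M_P)(\Psi)$ is (9) for the form $(a,b)\mapsto\Psi(Aa,b)$. Since $A(w_i\otimes\eta_x)=Aw_i\otimes\eta_x$,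
$$(A\cdot M_P)(\Psi)=\sum_{i\le j}\Lambda_\Psi(Aw_i\otimes v_j)=\Lambda_\Psi(AP).$$
Since $(\xi_t\otimes v_j)A=\xi_t\otimes A^*v_j$,
$$(M_P\cdot A)(\Psi)=\sum_{i\le j}\Lambda_\Psi(w_i\otimes A^*v_j)=\Lambda_\Psi(PA).$$
These agree if $AP=PA$. $\square$

## 8. From finite-rank projections to a virtual diagonal

**Lemma 2.** Let $X$ have finite-rank projections $P_n$ with $P_nP_m=P_mP_n=P_{\min(m,n)}$, $P_n\to I$ strongly on $X$ and $P_n^*\to I$ strongly on $X^*$. Suppose each $P_n$ satisfies the hypotheses of Lemma 1 with the same $K$ (the data may depend on $n$). Then $\mathcal A(X)$ has a virtual diagonal of norm $\le K$. In particular it is amenable.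

*Proof.*

**Step 1: the limit functional.** The purpose is to define $M$. Put $M(\Psi)=\lim_nM_{P_n}(\Psi)$ along $\mathcal U$. As $|M_{P_n}(\Psi)|\le K\|\Psi\|$, this is a bounded functional with $\|M\|\le K$.

**Step 2: commutation with $P_kAP_k$.** The purpose is to treat a class of operators on which the finite stages are exact. Let $A=P_kAP_k$ and $n\ge k$. Then $AP_n=P_kAP_kP_n=A$ and likewise $P_nA=A$. By Lemma 1, $A\cdot M_{P_n}=M_{P_n}\cdot A$ for $n\ge k$. By (1), both sides of $A\cdot M=M\cdot A$, evaluated at $\Psi$, are values of $M$ at fixed bilinear forms, hence limits of the corresponding values of $M_{P_n}$. These coincide for $n\ge k$, so $A\cdot M=M\cdot A$.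

**Step 3: density.** The purpose is to extend the commutation to all of $\mathcal A(X)$; here $P_n^*\to I$ is used. By the uniform boundedness principle $(P_k)$ is bounded. For $A=w\otimes v$ we have $P_kAP_k=P_kw\otimes P_k^*v\to w\otimes v$ in norm, because $P_kw\to w$ and $P_k^*v\to v$ in norm. By linearity $P_kAP_k\to A$ for finite-rank $A$, and by boundedness of $(P_k)$ for all $A\in\mathcal A(X)$. Since $A\mapsto A\cdot M-M\cdot A$ is continuous and vanishes on $\bigcup_kP_k\mathcal A(X)P_k$, it vanishes on $\mathcal A(X)$.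

**Step 4: the product.** The purpose is to check $\pi^{**}(M)\cdot A=A$. For $f\in\mathcal A(X)^*$,
$$(\pi^{**}(M)\cdot A)(f)=\pi^{**}(M)(A\cdot f)=\lim_n\pi^{**}(M_{P_n})(A\cdot f)=\lim_nf(P_nA).$$
Now $P_nA\to A$ in norm: this is clear for $A=w\otimes v$, hence for finite-rank $A$, and it extends to $\mathcal A(X)$ by boundedness. So the limit is $f(A)$. Thus $M$ is a virtual diagonal, and Johnson's theorem gives amenability. $\square$

## 9. Sampling and stretching contractions on $\mathfrak J_p$

From here to the end of Section 11, $X=\mathfrak J_p$ and $\|\cdot\|=\|\cdot\|_{\mathfrak J_p}$. For $P=P_n$ we use in Lemma 1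
$$\eta_x=e_x^*,\quad \xi_t=s_t,\quad w_i=e_i,\quad v_j=e_j^*-e_{j+1}^*\ (j<n),\quad v_n=e_n^*.\tag{11}$$
The pairing condition and the boundedness are (5). By telescoping, $\sum_{j=i}^nv_j=e_i^*$, so $\sum_{i\le j\le n}e_i\otimes v_j=\sum_{i\le n}e_i\otimes e_i^*=P_n$.

**Step 1: the explicit form of $a_\omega$ and $b_\omega$.** The purpose is to see these operators acting on sequences. For $f\in c_{00}$,
$$(a_\omega f)(i)=\begin{cases}f(x_i)-f(y),&i\le n,\\0,&i>n,\end{cases}\qquad (b_\omega f)(k)=\begin{cases}f(\min\{j:t_j\ge k\}),&k\le t_n,\\0,&k>t_n.\end{cases}\tag{12}$$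
The first is immediate. For the second, the $k$-th entry of $\sum_jv_j(f)s_{t_j}$ is $\sum_{j\le n,\,t_j\ge k}v_j(f)$. If $k>t_n$ the sum is empty. If $k\le t_n$, it runs over $j_0\le j\le n$ with $j_0=\min\{j:t_j\ge k\}$ and telescopes to $f(j_0)$. For $n=2$, $b_\omega f$ is the step sequence with value $f(1)$ on $[1,t_1]$, $f(2)$ on $(t_1,t_2]$, and $0$ afterwards.

**Step 2: $\|a_\omega f\|\le\|f\|$.** The purpose is half of the bound $K=1$. Let $h=a_\omega f$, let $i_1<\dots<i_m$ be a chain, and let $r$ be the number of $k$ with $i_k\le n$. If $r=0$, all jumps of $h$ are $0$. Let $r\ge1$. For $k<r$ the jump is $f(x_{i_k})-f(x_{i_{k+1}})$, since the two subtracted values $f(y)$ cancel. If $r<m$, the jump for $k=r$ is $h(i_r)-0=f(x_{i_r})-f(y)$, and the later jumps are $0$. So the nonzero jumps of $h$ are among the jumps of $f$ along $x_{i_1}<\dots<x_{i_r}<y$, and their $p$-sum is at most $\|f\|^p$.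

**Step 3: $\|b_\omega f\|\le\|f\|$.** The purpose is the other half. By (12), $b_\omega f=f\circ\sigma$, where $\sigma(k)=\min\{j:t_j\ge k\}$ for $k\le t_n$ and $\sigma(k)=\infty$ for $k>t_n$. This $\sigma:\mathbb N\to\{1,\dots,n,\infty\}$ is nondecreasing. The jumps of $f\circ\sigma$ along a chain are those of $f$ along $\sigma(i_1)\le\dots\le\sigma(i_m)$, and (6) applies.

**Step 4: the projections $P_n$.** The purpose is to check what Lemma 2 asks of $P_n$ on $X$. $P_nf=f\circ\sigma$ with $\sigma(i)=i$ for $i\le n$ and $\sigma(i)=\infty$ for $i>n$, so $\|P_n\|\le1$ by (6). Clearly $P_nP_m=P_{\min(m,n)}$, and $P_nf=f$ for large $n$ if $f\in c_{00}$. By density, $P_n\to I$ strongly. In particular $(e_n)$ is a basis of $\mathfrak J_p$ with partial-sum projections $P_n$.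

Hence $a_\omega$ and $b_\omega$ extend to contractions, and each $P_n$ satisfies the hypotheses of Lemma 1 with $K=1$.

## 10. The unit vector basis of $\mathfrak J_p$ is shrinking

Lemma 2 still needs $P_n^*\to I$ strongly. The next lemma turns a failure of this into a sequence of blocks.

**Lemma 3.** Let $(e_n)$ be a basis of a Banach space $X$ with partial-sum projections $P_n$, $\kappa:=\sup\|P_n\|<\infty$, and let $f\in X^*$ with $P_n^*f\not\to f$. Then there are $\varepsilon>0$ and finitely supported vectors $u_1,u_2,\dots$ with successive supports, $\|u_k\|\le1$ and $f(u_k)\ge\varepsilon$ for all $k$.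

*Proof.* There are $\delta>0$ and an infinite set $N\subset\mathbb N$ with $\|f\circ(I-P_n)\|>\delta$ for $n\in N$. Choose $n_1\in N$ and a finitely supported $u$ with $\|u\|\le1$ and $|f((I-P_{n_1})u)|>\delta$; finitely supported vectors are dense in the unit ball. Put $u_1=\lambda(I-P_{n_1})u/(1+\kappa)$ with $|\lambda|=1$ chosen so that $f(u_1)>0$. Then $\|u_1\|\le1$, $f(u_1)\ge\varepsilon:=\delta/(1+\kappa)$, and $u_1$ is supported in some interval $(n_1,m_1]$. Choose $n_2\in N$ with $n_2\ge m_1$ and repeat; the construction continues in the same way. $\square$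

**Lemma 4.** On $\mathfrak J_p$, $1<p<\infty$, we have $P_n^*\to I$ strongly on $\mathfrak J_p^*$.

*Proof.* Otherwise take $f\in\mathfrak J_p^*$, $\varepsilon$ and $u_1,u_2,\dots$ from Lemma 3, and disjoint intervals $I_1<I_2<\cdots$ with $I_l$ containing the support of $u_l$. Let $g=u_1+\dots+u_L$. The purpose of the following is the bound $\|g\|\le3L^{1/p}$.

Let $i_1<\dots<i_m$ be a chain. Call an index $k<m$ *inner* if $i_k$ and $i_{k+1}$ lie in the same $I_l$ with $l\le L$, and *outer* otherwise. Write the sequence of jumps $g(i_k)-g(i_{k+1})$ as the sum of three sequences indexed by $k$.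

- The jumps at inner $k$, and $0$ elsewhere. For each $l$, the chain points in $I_l$ are consecutive in the chain, so the inner jumps in $I_l$ are jumps of $u_l$ along a chain. Their $p$-sum is at most $\|u_l\|^p\le1$, and the total is at most $L$.
- The values $g(i_k)$ at outer $k$, and $0$ elsewhere. If $i_k$ lies in no $I_l$ with $l\le L$, the value is $0$. If $i_k\in I_l$ and $k$ is outer, then $i_k$ is the last chain point in $I_l$. So each $l\le L$ contributes at most one value, $u_l(i_k)$, with $|u_l(i_k)|\le\|u_l\|\le1$ by (4). The $p$-sum is at most $L$.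
- The values $-g(i_{k+1})$ at outer $k$, and $0$ elsewhere. Here $i_{k+1}$ must be the first chain point in $I_l$, and again the $p$-sum is at most $L$.

By the triangle inequality in $\ell_p$ the jumps have $\ell_p$-norm at most $3L^{1/p}$, and so $\|g\|\le3L^{1/p}$. But $f(g)\ge L\varepsilon$, so $L\varepsilon\le3\|f\|L^{1/p}$ for all $L$. This is impossible because $p>1$. $\square$

## 11. Proof of Theorem A

By Section 9, each $P_n$ satisfies the hypotheses of Lemma 1 with the data (11) and $K=1$, and $P_nP_m=P_{\min(m,n)}$, $P_n\to I$ strongly on $\mathfrak J_p$. By Lemma 4, $P_n^*\to I$ strongly on $\mathfrak J_p^*$. Lemma 2 gives a virtual diagonal of norm at most $1$, and $\mathcal A(\mathfrak J_p)$ is amenable. By (2) every virtual diagonal has norm at least $1$, so this one has norm exactly $1$ and no virtual diagonal has smaller norm. $\square$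

## 12. Spaces on which order-preserving resampling is bounded

In Section 9 the operators were, up to one subtraction, of the form $f\mapsto f\circ\sigma$. We isolate this.

**Definition 8 (admissible maps, condition (R)).** A map $\sigma:\mathbb N\to\mathbb N\cup\{\infty\}$ is admissible if it is nondecreasing and $\{k:\sigma(k)\le j\}$ is finite for every $j\in\mathbb N$. A norm on $c_{00}$ satisfies (R) with constant $K$ if, with $f(\infty)=0$,
$$\textbf{(R)}\qquad\|f\circ\sigma\|\le K\|f\|\qquad(f\in c_{00},\ \sigma\text{ admissible}).$$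

The finiteness condition ensures $f\circ\sigma\in c_{00}$. For example, $\sigma(k)=\lceil k/2\rceil$ is admissible and $f\circ\sigma=(f(1),f(1),f(2),f(2),\dots)$; the constant map $\sigma=1$ is not admissible. The sup norm satisfies (R) with $K=1$, and by (6) so does $\|\cdot\|_{\mathfrak J_p}$. The $\ell_p$ norm does not satisfy (R) for any $K$: with $\sigma=1$ on $[1,t]$ and $\infty$ afterwards, $e_1\circ\sigma=s_t$ has norm $t^{1/p}$.

**Theorem B.** Let $X$ be the completion of $c_{00}$ in a norm satisfying (R). Then $(e_n)$ is a basis of $X$. If this basis is shrinking (i.e. $P_n^*\to I$ strongly on $X^*$), then $\mathcal A(X)$ is amenable, with a virtual diagonal of norm $\le K^2(1+K)$.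

*Proof.*

**Step 1: the basis and the two bounded sequences.** The purpose is to get the hypotheses of Lemma 1 that were (4) and (5) before. With $\sigma(i)=i$ for $i\le n$ and $\infty$ for $i>n$, (R) gives $\|P_n\|\le K$. Since the $e_n$ are nonzero with dense span and $(P_n)$ is bounded, $(e_n)$ is a basis. With $\sigma(1)=y$ and $\sigma(i)=\infty$ for $i>1$ we have $f\circ\sigma=f(y)e_1$, so
$$|f(y)|\,\|e_1\|\le K\|f\|.\tag{13}$$
With $\sigma=1$ on $[1,t]$ and $\infty$ afterwards, $s_t=e_1\circ\sigma$, so $\|s_t\|\le K\|e_1\|$. Hence $(e_x^*)$ and $(s_t)$ are bounded, and $e_x^*(s_t)=1_{x\le t}$.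

**Step 2: the norms of $a_\omega$ and $b_\omega$.** The purpose is the constant in Lemma 1. Use the choices (11); formula (12) was pure algebra and still holds. The map $\sigma$ with $b_\omega f=f\circ\sigma$ is admissible, because $\sigma=\infty$ beyond $t_n$. So $\|b_\omega\|\le K$. Next, $a_\omega f=f\circ\sigma-f(y)s_n$ with the admissible map $\sigma(i)=x_i$ for $i\le n$ and $\infty$ for $i>n$. By (13),
$$\|a_\omega f\|\le K\|f\|+\frac{K\|f\|}{\|e_1\|}\cdot K\|e_1\|=(K+K^2)\|f\|.$$
So $\|a_\omega\|\|b_\omega\|\le K^2(1+K)$.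

**Step 3: conclusion.** $P_nP_m=P_{\min(m,n)}$, and $P_n\to I$ strongly on $X$. Under the shrinking hypothesis Lemmas 1 and 2 apply with the constant $K^2(1+K)$. $\square$

For $\mathfrak J_p$ itself this gives the bound $2$; the direct estimate of $a_\omega$ in Section 9 is what gives $1$.

## 13. The dual spaces $\mathfrak J_p^*$

**Theorem C.** $\mathcal A(\mathfrak J_p^*)$ is amenable for every $1<p<\infty$.

In $\mathfrak J_p^*$ put $s_j^*=e_j^*-e_{j+1}^*$. Then $s_j^*(s_k)=1_{j\le k}-1_{j+1\le k}=\delta_{jk}$, so the $s_j^*$ are linearly independent. Let $H$ be the closed span of $\{s_j^*:j\ge1\}$. It is the completion of $c_{00}$ in the norm $\|m\|:=\|\sum_jm_js_j^*\|_{\mathfrak J_p^*}$, and $s_j^*$ corresponds to the $j$-th unit vector. The plan is to apply Theorem B to $H$ and then to show $\mathfrak J_p^*\cong H$. Norms of functionals on $\mathfrak J_p$ are computed as suprema over $g\in c_{00}$ with $\|g\|\le1$.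

*Proof.*

**Step 1: (R) holds for $H$ with $K=1$.** The purpose is to move the resampling from the coefficients $m$ to the test vector $g$. Let $f=\sum_{j\le n}m_js_j^*$ and let $\sigma$ be admissible. Put $k_j=\min\{k:\sigma(k)\ge j\}$ for $1\le j\le n+1$; this exists since $\{k:\sigma(k)\le j-1\}$ is finite. As $\sigma$ is nondecreasing, $\{k:\sigma(k)=j\}=[k_j,k_{j+1})$ for $j\le n$ (possibly empty). For $g\in c_{00}$ we have $\sum_{k_j\le k<k_{j+1}}s_k^*(g)=g(k_j)-g(k_{j+1})$, so
$$\Big(\sum_{k:\sigma(k)\le n}m_{\sigma(k)}s_k^*\Big)(g)=\sum_{j\le n}m_j\big(g(k_j)-g(k_{j+1})\big)=f(h),\qquad h=\sum_{j\le n}\big(g(k_j)-g(k_{n+1})\big)e_j.$$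
The last equality holds because $h(j)-h(j+1)=g(k_j)-g(k_{j+1})$ for $j\le n$; for $j=n$ note $h(n+1)=0$.

Next, $\|h\|\le\|g\|$. Let $i_1<\dots<i_m$ be a chain with exactly $r$ points in $[1,n]$. The nonzero jumps of $h$ along it are among $g(k_{i_l})-g(k_{i_{l+1}})$ for $l<r$ and, if $1\le r<m$, $g(k_{i_r})-g(k_{n+1})$. These are jumps of $g$ along the nondecreasing sequence $k_{i_1}\le\dots\le k_{i_r}\le k_{n+1}$, so (6) applies. Therefore $|f(h)|\le\|f\|\|g\|$, and $\|\sum_km_{\sigma(k)}s_k^*\|\le\|f\|$.

**Step 2: the basis $(s_j^*)$ of $H$ is shrinking.** The purpose is the second hypothesis of Theorem B. Suppose not. The partial-sum projections are bounded by Step 1, so Lemma 3 gives $\phi\in H^*$, $\varepsilon>0$ and $v_k\in\operatorname{span}\{s_j^*:p_k\le j\le q_k\}$ with $q_k<p_{k+1}$, $\|v_k\|\le1$ and $\phi(v_k)\ge\varepsilon$.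

Let $g\in c_{00}$ with $\|g\|\le1$. Define $g_k(j)=g(\max(j,p_k))-g(q_k+1)$ for $j\le q_k$ and $g_k(j)=0$ for $j>q_k$. For $p_k\le j\le q_k$ we have $g_k(j)-g_k(j+1)=g(j)-g(j+1)$, so $v_k(g)=v_k(g_k)$. Let $\beta_k^p$ be the largest $p$-sum of jumps of $g$ along chains in $[p_k,q_k+1]$. Since $g_k(j)=g(\tau(j))-g(q_k+1)$ with the nondecreasing map $\tau(j)=\min(\max(j,p_k),q_k+1)$ into $[p_k,q_k+1]$, the jumps of $g_k$ along a chain are, after deleting repetitions, jumps of $g$ along a chain in $[p_k,q_k+1]$ (or there are none). Hence $\|g_k\|\le\beta_k$; in fact equality holds, as $\tau$ is the identity on $[p_k,q_k+1]$. So $|v_k(g)|\le\|v_k\|\|g_k\|\le\beta_k$.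

Since $q_k+1\le p_{k+1}$, optimal chains in the intervals $[p_k,q_k+1]$, $k\le L$, can be written one after another to give a nondecreasing sequence. Its jumps include all jumps of these chains, so (6) gives $\sum_{k\le L}\beta_k^p\le\|g\|^p\le1$. By Hölder's inequality
$$\Big|\sum_{k\le L}v_k(g)\Big|\le\sum_{k\le L}\beta_k\le L^{1-1/p}\Big(\sum_{k\le L}\beta_k^p\Big)^{1/p}\le L^{1-1/p}.$$
Thus $\|\sum_{k\le L}v_k\|\le L^{1-1/p}$, while $\phi(\sum_{k\le L}v_k)\ge L\varepsilon$. So $L\varepsilon\le\|\phi\|L^{1-1/p}$ for all $L$, a contradiction.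

By Theorem B, $\mathcal A(H)$ is amenable.

**Step 3: $\mathfrak J_p^*=H\oplus\mathbb Ce_1^*$.** The purpose is to see that $H$ misses only one dimension. By Lemma 4, every $f\in\mathfrak J_p^*$ is the norm limit of $P_n^*f=\sum_{i\le n}f(e_i)e_i^*$, so $\mathfrak J_p^*$ is the closed span of the $e_n^*$. As $e_n^*=e_1^*-\sum_{j<n}s_j^*$, all $e_n^*$ lie in $H+\mathbb Ce_1^*$, which is closed as the sum of a closed and a finite-dimensional subspace. So $\mathfrak J_p^*=H+\mathbb Ce_1^*$. For $f=s_j^*$ we have $f(s_m)=\delta_{jm}\to0$ as $m\to\infty$. Since $\|s_m\|=1$ for all $m$, the property $\lim_mf(s_m)=0$ passes to all $f\in H$. But $e_1^*(s_m)=1$, so $e_1^*\notin H$ and the sum is direct.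

**Step 4: $H\cong H\oplus\mathbb C$.** The purpose is to absorb the extra dimension. Let $Ug=(g(2),g(3),\dots)$ and $Vg=(g(1),g(1),g(2),\dots)$. Both have the form $g\circ\sigma$ with $\sigma$ nondecreasing, so they are contractions on $\mathfrak J_p$ by (6), and $UV=I$. Hence $V^*U^*=I$, and $\|f\|=\|V^*U^*f\|\le\|U^*f\|\le\|f\|$, so $U^*$ is isometric. Moreover $(U^*s_n^*)(g)=s_n^*(Ug)=g(n+1)-g(n+2)$, so $U^*s_n^*=s_{n+1}^*$. Hence $U^*$ maps $H$ isometrically onto $H_1=\overline{\operatorname{span}}\{s_n^*:n\ge2\}$. Also $H=H_1\oplus\mathbb Cs_1^*$: the sum $H_1+\mathbb Cs_1^*$ is closed and contains all $s_n^*$, and evaluation at $s_1$ vanishes on $H_1$ but is $1$ at $s_1^*$. Altogether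
$$\mathfrak J_p^*\cong H\oplus\mathbb C\cong H_1\oplus\mathbb C\cong H.$$

**Step 5: transfer.** The purpose is to return to operators. If $T:H\to\mathfrak J_p^*$ is an isomorphism, then $A\mapsto TAT^{-1}$ is a bounded algebra isomorphism of $\mathcal A(H)$ onto $\mathcal A(\mathfrak J_p^*)$ with bounded inverse. By the remark at the end of Section 1, $\mathcal A(\mathfrak J_p^*)$ is amenable. $\square$

## 14. Generalized James spaces $\mathfrak J(S)$

A basis $(f_n)$ of a Banach space $S$ is 1-unconditional if changing the signs of the coefficients $c_n$ does not change $\|\sum c_nf_n\|$. Then setting some coefficients to $0$ does not increase the norm, since the result is the average of the vector and a sign-changed copy. The basis is 1-spreading if $\|\sum c_nf_{k_n}\|=\|\sum c_nf_n\|$ for $k_1<k_2<\cdots$. The unit vector basis of $\ell_p$ has both properties. The basis $f_n=2^n\delta_n$ of $\ell_p$, with $\delta_n$ the unit vectors, is 1-unconditional but not 1-spreading, since $\|f_2\|\ne\|f_1\|$.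

**Theorem D.** Let $S$ be a Banach space with a 1-unconditional basis $(f_n)$ that is 1-spreading, i.e. $\|\sum c_nf_{k_n}\|=\|\sum c_nf_n\|$ for $k_1<k_2<\cdots$. Suppose there are $C$ and $r>1$ with
$$\|z_1+\dots+z_L\|\le CL^{1/r}\max_l\|z_l\|\tag{14}$$
for all $L$ and all disjointly supported finitely supported $z_1,\dots,z_L$. Let $\mathfrak J(S)$ be the completion of $c_{00}$ in
$$\|\alpha\|=\sup\Big\{\Big\|\sum_{n=1}^{m-1}(\alpha_{i_n}-\alpha_{i_{n+1}})f_n\Big\|_S:\ m\ge2,\ i_1<\dots<i_m\Big\}.$$
Then $\mathcal A(\mathfrak J(S))$ is amenable, with a virtual diagonal of norm $1$.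

For $S=\ell_p$, (14) holds with $C=1$, $r=p$, and $\mathfrak J(S)=\mathfrak J_p$. For $S=\ell_1$, (14) fails: $L$ disjoint unit vectors have a sum of norm $L$.

*Proof.* For $h\in c_{00}$ and a nondecreasing sequence $k_1\le\dots\le k_m$ in $\mathbb N\cup\{\infty\}$, call $\sum_{l<m}(h(k_l)-h(k_{l+1}))f_l\in S$ the jump vector of $h$ along the sequence.

**Step 1: the analogs of (4), (5), (6).** The purpose is to have the same tools as for $\mathfrak J_p$. The supremum is finite because, as in Section 4, only boundedly many jumps are nonzero and each jump is bounded. By the spreading property $\|f_n\|=\|f_1\|$ for all $n$. The chain $i<m$ with $m$ beyond the support gives $|h(i)|\,\|f_1\|\le\|h\|$. So we have a norm, and $\|e_i^*\|\le1/\|f_1\|$. As $s_t$ has at most one nonzero jump, of modulus $1$, $\|s_t\|=\|f_1\|$. Finally, for nondecreasing $k_1\le\dots\le k_m$ in $\mathbb N\cup\{\infty\}$, the jump vector of $h$ has norm at most $\|h\|$. Indeed, replace $\infty$ by a large integer and delete repetitions. Deleting a zero coefficient moves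 the later coefficients to earlier basis vectors in the same order, and this does not change the norm by the spreading property.

**Step 2: contractions.** The purpose is to get $K=1$ in Lemma 1, with the data (11). As in Section 9, $b_\omega h=h\circ\sigma$ and $P_nh=h\circ\sigma$ with nondecreasing $\sigma$, so $\|b_\omega\|\le1$ and $\|P_n\|\le1$ by Step 1. For $a_\omega$, take a chain $i_1<\dots<i_m$ with $r$ points in $[1,n]$. If $r=0$, the jump vector of $a_\omega h$ is $0$. If $1\le r<m$, it is the jump vector of $h$ along $x_{i_1}<\dots<x_{i_r}<y$ followed by zeros. If $r=m$, it is the jump vector along $x_{i_1}<\dots<x_{i_m}<y$ with the last coefficient set to $0$, which does not increase the norm by unconditionality. So $\|a_\omega\|\le1$. As before, $P_nP_m=P_{\min(m,n)}$ and $P_n\to I$ strongly.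

**Step 3: shrinking.** The purpose is $P_n^*\to I$. Otherwise take a functional $\phi$, $\varepsilon$ and $u_l$ from Lemma 3, intervals $I_1<I_2<\cdots$ as in Lemma 4, and $g=u_1+\dots+u_L$. For a chain $i_1<\dots<i_m$, split the jump vector of $g$ into three vectors of $S$ as in Lemma 4. The inner jumps over $I_l$ form a vector $z_l$; its coefficients sit at consecutive positions and are the jumps of $u_l$ along a chain, so $\|z_l\|\le\|u_l\|\le1$ by the spreading property (and $z_l=0$ if there are no such jumps). The $z_l$ are disjointly supported. Each of the other two vectors is a sum of at most $L$ disjoint vectors $cf_k$ with $c=\pm u_l(i)$ for some $l,i$, so $\|cf_k\|=|u_l(i)|\,\|f_1\|\le\|u_l\|\le1$. By (14), applied three times (with zero vectors added where there are fewer than $L$), $\|g\|\le3CL^{1/r}$. But $\phi(g)\ge L\varepsilon$ for all $L$, a contradiction since $r>1$.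

**Step 4: conclusion.** Lemmas 1 and 2 apply with $K=1$, and by (2) every virtual diagonal has norm at least $1$. $\square$

## 15. The direct sum $\mathfrak J_p\oplus\mathfrak J_p^*$

Let $2\le p<\infty$. By Theorems A and C, both $\mathcal A(\mathfrak J_p)$ and $\mathcal A(\mathfrak J_p^*)$ are amenable. By the fact quoted in Section 4, $\mathcal A(\mathfrak J_p\oplus\mathfrak J_p^*)$ is not. So amenability of $\mathcal A(\cdot)$ does not pass to the direct sum of $\mathfrak J_p$ and its dual.
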